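
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Graphs of DC functions whose distance functions are not DC}


\begin{abstract}
A function is called DC if it is a difference of two convex functions. For every $d\ge 3$ we construct a DC function $g:\mathbb R^{d-1}\to\mathbb R$ such that the distance function of its graph is not DC. This answers a question of Pokorn\'y and Zaj\'i\v cek in the negative. The function $g$ is the sum of a convex $C^1$ function of one variable and a semiconcave function with an arbitrarily small constant, namely a multiple of a squared distance function. The graph contains thin strips of circular cylinders of radii $t_k\to0$, carrying many tiny spikes. Seen from the axis of the cylinder, the tips of the spikes form a dense row of points, and along this axis the derivative of the distance function oscillates, to leading order, as much as it can for any closed set at that distance.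
\end{abstract}

\section{The question and the answer}

A function on $\mathbb R^n$ is \emph{DC} if it is the difference of two (finite) convex functions on $\mathbb R^n$; on an open convex set $U\subset\mathbb R^n$ we use the same word for differences of convex functions on $U$. A function $f$ on $\mathbb R^n$ is \emph{semiconcave} with constant $C\ge0$ if $\frac C2|x|^2-f$ is convex; such a function is DC. For a nonempty closed set $F\subset\mathbb R^d$ let $d_F=\operatorname{dist}(\cdot,F)$. Since
\begin{equation}\label{eq:sq}
|x|^2-d_F(x)^2=\sup_{p\in F}\bigl(2\langle x,p\rangle-|p|^2\bigr)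
\end{equation}
is a supremum of affine functions, it is convex, and so $d_F^2$ is always DC. The function $d_F$ itself need not be DC (Example~\ref{ex:comb}). The square root is harmless away from $F$, where distances to points have bounded second derivatives; the trouble is near $F$, and it depends on the shape of $F$. If $F$ is described by a DC function, one may hope that $d_F$ is DC as well. Pokorn\'y and Zaj\'i\v cek proved this for graphs of DC functions on $\mathbb R$, that is, for $d=2$, and for graphs of semiconcave functions in every dimension \cite{PZ}. They asked the following question and stated that the general case remains open.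

\medskip
\noindent\textbf{Question \cite{PZ}.} \emph{Let $d\ge3$. Is $d_F$ a DC function whenever
$F=\{(x,g(x)):x\in\mathbb R^{d-1}\}$
is the graph of a DC function $g:\mathbb R^{d-1}\to\mathbb R$?}

\medskip
The answer is no for every $d\ge 3$.

\begin{theorem}\label{thm:main}
Let $d\ge3$ and $0<\eta\le1$. There is a function $g:\mathbb R^{d-1}\to\mathbb R$, depending only on the first two variables, denoted $(x,s)$, with the following properties.
\begin{enumerate}
\item[(a)] $g=c+b$, where $c=c(s)$ is convex, $C^1$ and depends on one variable only, while $b\ge0$ is semiconcave: the function $\frac\eta2(x^2+s^2)-b$ is convex. In particular $g$ is DC. Moreover, $g$ is Lipschitz with constant at most $\eta$.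
\item[(b)] The distance function $d_F$ of the graph $F$ of $g$ is not DC on $\mathbb R^d$. If $d=3$, it is not DC on any open convex neighborhood of any point $(x_0,0,0)\in F$, $x_0\in\mathbb R$.
\end{enumerate}
\end{theorem}

In our construction for $d=3$ we have $b=\frac\eta2 d_Z^2$ for a closed set $Z\subset\mathbb R^2$, so the semiconcavity in (a) follows from \eqref{eq:sq}.

The obstruction is one-dimensional. Throughout, segments are closed and nondegenerate. Let $f$ be a function on a segment $S$, written as a function of arc length. If $f$ has a right derivative at each interior point, let $V(f;S)\in[0,\infty]$ denote the total variation of the right derivative over the interior of $S$. If segments $S_1,\dots,S_n\subset S$ have disjoint interiors, then $\sum_jV(f;S_j)\le V(f;S)$. Our examples make $V$ asymptotically as large as possible.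

\begin{theorem}\label{thm:sharp}
(i) Let $F\subset\mathbb R^d$ be any nonempty closed set, let $\tau>0$, and let $S\subset\{d_F\ge\tau\}$ be a segment of length $L$. Then
\[
V(d_F;S)\le\frac{2L}\tau+2 .
\]
(ii) Let $F$ be the graph constructed below for Theorem~\ref{thm:main} with $d=3$. There are $z_k,h_k,r_k\to0$ and $0<\tau_k<t_k\to0$ with $\tau_k/t_k\to1$ such that for every $L>0$ the segments $S_k=\{(x,z_k,h_k):0\le x\le L\}$ satisfy $\tau_k\le d_F\le t_k$ on $S_k$ and
\[
\frac{2(L-r_k)}{t_k}\le V(d_F;S_k)\le\frac{2L}{\tau_k}+2,
\qquad\text{so}\qquad V(d_F;S_k)\Big/\frac{2L}{\tau_k}\longrightarrow1 .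
\]
\end{theorem}

Thus the bound (i), valid for all closed sets, cannot be improved asymptotically, even in the constant, for graphs of DC functions; this remains so for $g=$ convex $+$ $\eta$-semiconcave with $\operatorname{Lip}g\le\eta$. For $d>3$ the same follows by adding variables as in Section~\ref{sec:concl}.

Section~\ref{sec:test} explains how $V$ detects that a function is not DC, and proves Theorem~\ref{thm:sharp}(i). Section~\ref{sec:spike} studies one spike in the plane by hand. That computation shows why a single row of such spikes is not enough, and it motivates the design of the surface. The construction is in Section~\ref{sec:constr}, the distance computation in Section~\ref{sec:key}, and the proofs of Theorems~\ref{thm:main} and~\ref{thm:sharp}(ii) are in Sections~\ref{sec:concl} and~\ref{sec:compl}.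

\section{Variation of the derivative along segments}\label{sec:test}

\begin{lemma}\label{lem:test}
Let $f$ be DC on an open convex set $U$ and let $B\subset U$ be a closed ball. There is a constant $M$ such that $V(f;S)\le M$ for every segment $S\subset B$.
\end{lemma}

\begin{proof}
Write $f=P-R$ with $P,R$ convex on $U$. A convex function on an open convex set is Lipschitz on compact subsets, so $P$ and $R$ have a common Lipschitz constant $\Lambda$ on $B$. Along $S$ their right derivatives are nondecreasing with values in $[-\Lambda,\Lambda]$, so each has variation at most $2\Lambda$. Hence $V(f;S)\le4\Lambda$.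
\end{proof}

The constant does not depend on $S$. To show that $d_F$ is not DC it therefore suffices to find segments $S_k$ in a fixed ball with $V(d_F;S_k)\to\infty$. Theorem~\ref{thm:sharp}(i), which we prove now, says that such $S_k$ must come arbitrarily close to $F$, and it limits how fast $V$ can grow.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
Parametrize $S$ by arc length $x\in[0,L]$. For $p\in F$ the distance from the point with parameter $x$ to $p$ is $\varphi(x)=\sqrt{e^2+(x-x_p)^2}$ with constants $e\ge0$ and $x_p$. Since $\varphi\ge\tau>0$ on $[0,L]$, the function $\varphi$ is smooth there and $\varphi''=e^2/\varphi^3\le1/\varphi\le1/\tau$. Thus $\varphi(x)-x^2/(2\tau)$ is concave on $[0,L]$. Taking the infimum over $p$, we see that $d_F|_S-x^2/(2\tau)$ is concave. Therefore the right derivative $D$ of $d_F|_S$ exists at interior points and $D(x)-x/\tau$ is nonincreasing, so the positive variation of $D$ is at most $L/\tau$. Since $d_F$ is $1$-Lipschitz, $|D|\le1$, and the net change of $D$ over any subinterval is at least $-2$. The negative variation is the positive variation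 minus the net change, hence at most $L/\tau+2$. Adding the two gives the claim.
\end{proof}

The bound is nearly attained when one looks at an equally spaced row of points.

\begin{lemma}\label{lem:comb}
Let $\tau,r>0$ and $f(x)=\sqrt{\tau^2+\operatorname{dist}(x,r\mathbb Z)^2}$. For every $j\in\mathbb Z$,
\[
V\bigl(f;[jr,(j+1)r]\bigr)=\frac{2r}{\sqrt{\tau^2+r^2/4}} .
\]
\end{lemma}

\begin{proof}
On this period the derivative increases from $0$ to $D=\frac{r/2}{\sqrt{\tau^2+r^2/4}}$ at the midpoint, jumps to $-D$, and increases back to $0$. The variation is $D+2D+D=4D$.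
\end{proof}

\begin{example}\label{ex:comb}
In $\mathbb R^2$ let $\tau_k=2^{-k-3}$ and let $F$ be the union of $\mathbb R\times\{0\}$ and the rows $\tau_k\mathbb Z\times\{2^{-k}\}$, $k\ge1$. This set is closed. On the line $y=2^{-k}+\tau_k=9\tau_k$ the row number $k$ is at vertical distance $\tau_k$, and all other parts of $F$ are at vertical distance at least $5\tau_k$ (row $k+1$ is at height $4\tau_k$, row $k-1$ at height $16\tau_k$). Hence $d_F=\sqrt{\tau_k^2+\operatorname{dist}(x,\tau_k\mathbb Z)^2}$ on this line. By Lemma~\ref{lem:comb} each of the periods, of length $\tau_k$, contributes $2/\sqrt{5/4}$ to $V$, so $V\to\infty$ on the parts $0\le x\le1$ of these lines, which lie in a fixed ball. By Lemma~\ref{lem:test}, $d_F$ is not DC.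
\end{example}

The problem is now to realize such rows of points, as seen from nearby lines, on the graph of a DC function.

\section{One spike, one row, many rows}\label{sec:spike}

This section is motivation; the proofs in the later sections do not depend on it.

\paragraph{One spike in the plane.}
The points of the row will be tips of spikes on the graph. We need many spikes, and their sum has to remain DC. This is guaranteed for disjoint spikes of the semiconcave form
\[
b(q)=\tfrac\eta2\bigl(\rho-|q|\bigr)_+^2,\qquad H:=b(0)=\tfrac\eta2\rho^2 ,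
\]
because $b=\frac\eta2d_Z^2$ with $Z=\mathbb R\setminus(-\rho,\rho)$, and the sum of disjoint spikes is again a multiple of a squared distance function, to which \eqref{eq:sq} applies. The spike is supported in $[-\rho,\rho]$ and has slopes $\pm\eta\rho$ at its tip. Let $F\subset\mathbb R^2$ be its graph, and look at it from a point $(x,t)$ above, where $H\le t/2$ and $\eta t\le2$. For which $x$ is the tip $(0,H)$ a nearest point? With $N(q)=(x-q)^2+(t-b(q))^2$,
\begin{equation}\label{eq:onespike}
N(q)-N(0)=q^2-2xq+(H-b(q))(2t-H-b(q)) .
\end{equation}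
Dividing by $|q|$ and letting $q\to0$ from either side, we see that $|x|\le\eta\rho(t-H)$ is necessary. Conversely, $|x|\le\eta\rho t/4$ is sufficient:
\begin{itemize}
\item If $|q|\le\rho$, then $H-b(q)=\frac\eta2|q|(2\rho-|q|)\ge\frac\eta2\rho|q|$ and $2t-H-b(q)\ge t$, so \eqref{eq:onespike} is at least $q^2+|q|\bigl(\frac12\eta\rho t-2|x|\bigr)\ge0$.
\item If $|q|>\rho$, the last term of \eqref{eq:onespike} is nonnegative and $q^2-2xq\ge|q|(\rho-\frac12\eta\rho t)\ge0$.
\end{itemize}
As \eqref{eq:onespike} is affine in $x$, the tip is nearest exactly for $x$ in an interval $[-\theta,\theta]$, and $\frac14\eta\rho t\le\theta\le\eta\rho(t-H)$. There $d_F(x,t)=\sqrt{(t-H)^2+x^2}$, so the derivative of the distance rises by $2\theta/\sqrt{(t-H)^2+\theta^2}\le2\eta\rho$.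

\paragraph{One row is not enough.}
The tip of a spike thus contributes a rise of at most $2\eta\rho$, while the spike occupies a length $2\rho$ of the line. The necessary condition above is local, so this is unchanged if other spikes are present. Hence the tips of disjoint spikes along a line contribute a total rise of at most about $\eta$ per unit length, no matter how small $t$ is. We want a rise of order $1/t$ per unit length, the largest order allowed by Theorem~\ref{thm:sharp}(i). In terms of the spacing $r$ of the tips: if every point of the line of observation is to have the closest tip as a nearest point, then $r/2\le\eta\rho t$. So the spikes have width of order at least $r/(\eta t)\gg r$, and they overlap.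

\paragraph{Many rows.}
When $F$ is a surface there is room for about $1/(\eta t)$ parallel rows, each with widely spaced spikes of radius at most $\rho$. We shift the rows so that the projections of the tips to the direction of the rows form the dense set $r\mathbb Z$, with $r\approx\eta\rho t$ (Figure~\ref{fig:design}, right). This is where $d\ge3$ is used. The rows must be equally distant from the line of observation. On a flat strip they are not: rows at distance of order $\ell$ from the foot of the line, where $\ell$ is the width of the strip, lose about $\ell^2$ in squared distance, while a spike gains only about $2tH\approx\eta t\rho^2\ll\ell^2$. So we bend the strip into a piece of a circular cylinder of radius $t$ and look at it from the axis. Bending costs only a change of slope of about $\ell/t$ in a \emph{convex} function of one variable. This can be done for a sequence $t_k\to0$ if $\sum\ell_k/t_k<\infty$. Near the strip the profile is continued along its tangent lines, which keeps the rest of the surface outside the cylinder.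

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\begin{scope}
\draw[dotted] (-125:2) arc (-125:-35:2);
\draw[dashed] (-125:1.75) arc (-125:-35:1.75);
\draw[thick] (-2,-2.384) -- (-80:2) arc (-80:-60:2) -- (2.4,-0.924);
\draw (-76:2) .. controls (0.56,-1.90) and (0.65,-1.75) .. (0.684,-1.611)
 .. controls (0.70,-1.72) and (0.78,-1.82) .. (-64:2);
\fill (0,0) circle (1.3pt);
\node[above] at (0,0) {$(z_k,h_k)$};
\draw[thin] (0,0) -- (-112:2) node[midway,left] {$t_k$};
\draw[thin] (0,0) -- (-45:1.75) node[midway,right] {$\tau_k$};
\node[below] at (-1.1,-2.4) {graph of $c$};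
\end{scope}
\begin{scope}[xshift=4.6cm,yshift=-2.3cm,scale=0.85]
\draw (-0.7,0) -- (4.5,0);
\draw (-0.7,4) -- (4.5,4);
\foreach \i in {0,...,15} {
 \draw ({0.25*\i},{0.5+mod(\i,4)}) circle (0.4);
 \fill ({0.25*\i},{0.5+mod(\i,4)}) circle (1.2pt);
 \draw ({0.25*\i},-0.55) -- ({0.25*\i},-0.4);
}
\draw (-0.7,-0.475) -- (4.5,-0.475) node[right] {$r_k\mathbb Z$};
\node[right] at (4.5,2) {$s\in J_k$};
\end{scope}
\end{tikzpicture}
\caption{Left: cross-section orthogonal to the axis. The graph of the convex profile $c$ follows an arc of the circle of radius $t_k$ (dotted) over a short interval $J_k$ and its tangent lines on both sides. The tips of the spikes lie on the coaxial circle of radius $\tau_k<t_k$ (dashed). Right: the strip $\mathbb R\times J_k$ seen from above, with the axis direction $x$ horizontal. The bases of the spikes are disjoint discs in $2K_k$ shifted rows, and the first coordinates of their centers form $r_k\mathbb Z$. Spikes are exaggerated; on the right $K_k=2$, while in the construction $K_k$ is large.}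
\label{fig:design}
\end{figure}

\section{Construction of \texorpdfstring{$g$}{g} for \texorpdfstring{$d=3$}{d=3}}\label{sec:constr}

Fix $0<\eta\le1$. Points of $\mathbb R^3$ are written $(x,s,y)$ and points of $\mathbb R^2$ as $p=(q,s)$. For $k\ge1$ put
\[
t_k=2^{-k-4},\qquad \ell_k=\eta\,2^{-k-1}t_k\le\tfrac14t_k,\qquad a_k=2^{-k},\qquad J_k=[a_k,a_k+\ell_k].
\]
Since $t_k=a_k/16$, we have $J_k\subset[a_k,\frac{65}{64}a_k]$, and the open $2t_k$-neighborhood of $J_k$ lies in $\bigl(\frac78a_k,\frac{73}{64}a_k\bigr)$. It is therefore disjoint from every $J_j$ with $j\ne k$.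

\subsection{The convex profile \texorpdfstring{$c$}{c}}

A lower arc of a circle of radius $t$ is characterized by the property that the sine of the slope angle grows at rate $1/t$ in the horizontal variable. So we prescribe this sine. Let
\[
u(s)=\sum_{k\ge1}\frac{|J_k\cap(-\infty,s]|}{t_k},\qquad c(s)=\int_0^s\frac{u}{\sqrt{1-u^2}} .
\]
The series converges uniformly, so $u$ is continuous; it is nondecreasing, vanishes on $(-\infty,0]$, grows at rate $1/t_k$ on $J_k$, and is constant on intervals to the right of $0$ that miss all $J_k$. Moreover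
\[
0\le u\le\sum_k\frac{\ell_k}{t_k}=\sum_k\eta\,2^{-k-1}=\frac\eta2\le\frac12 .
\]
Hence $c$ is $C^1$ and convex, $c=0$ on $(-\infty,0]$, and
\begin{equation}\label{eq:lipc}
\operatorname{Lip}(c)\le\frac{\eta/2}{\sqrt{3/4}}=\frac\eta{\sqrt3}<1 .
\end{equation}

Put $z_k=a_k-t_ku(a_k)$. On $J_k$ we have $u(s)=(s-z_k)/t_k$, so
\[
c'(s)=\frac{s-z_k}{\sqrt{t_k^2-(s-z_k)^2}} ,
\]
and there is a constant $h_k$ such that
\begin{equation}\label{eq:arc}
c(s)=h_k-\sqrt{t_k^2-(s-z_k)^2},\qquad 0\le s-z_k\le\tfrac12t_k\qquad(s\in J_k).
\end{equation}
Thus over $J_k$ the graph of $c$ is a circular arc of radius $t_k$ centered at $(z_k,h_k)$, and its depth below the center satisfies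
\begin{equation}\label{eq:m}
m_k(s):=h_k-c(s)=\sqrt{t_k^2-(s-z_k)^2}\in\bigl[\tfrac34t_k,t_k\bigr]\qquad(s\in J_k).
\end{equation}
Since $|a_k-z_k|\le t_k/2$ and $h_k=c(a_k)+m_k(a_k)$, we have $z_k\to0$ and $h_k\to c(0)=0$.

\begin{lemma}\label{lem:outside}
The interval $(z_k-t_k,z_k+t_k)$ is disjoint from $J_j$ for $j\ne k$, and for all $s\in\mathbb R$
\begin{equation}\label{eq:outside}
(s-z_k)^2+(h_k-c(s))^2\ge t_k^2 .
\end{equation}
\end{lemma}

\begin{proof}
Let $I=(z_k-t_k,z_k+t_k)$. From $0\le a_k-z_k\le t_k/2$ we see that $I$ lies in the $2t_k$-neighborhood of $J_k$, which gives the first claim, and by \eqref{eq:arc} $J_k\subset I$. On each of the two components of $I\setminus J_k$ the function $u$ is constant, so $c$ is affine. As $c$ is $C^1$, it coincides there with the tangent lines, at the endpoints of $J_k$, of the convex function $e(s)=h_k-\sqrt{t_k^2-(s-z_k)^2}$, while $c=e$ on $J_k$. Hence $c\le e$ on $I$, that is, $h_k-c(s)\ge\sqrt{t_k^2-(s-z_k)^2}\ge0$, which is \eqref{eq:outside} on $I$. Off $I$ it is trivial.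
\end{proof}

\subsection{The spikes}

For each $k$ fix an integer $K_k\ge 8/(\eta t_k)$, and put
\[
\rho_k=\frac{\ell_k}{4K_k},\qquad r_k=\frac{\rho_k}{K_k},\qquad \kappa_k=\frac{\eta t_k\rho_k^2}4,\qquad \tau_k=\sqrt{t_k^2-\kappa_k} .
\]
Here $\rho_k$ bounds the radii of the bases, $r_k$ is the spacing of the tips along the axis, $2K_k$ is the number of rows, and $\kappa_k$ is the amount by which a tip reduces the squared distance from the axis. The bound on $K_k$ is the demand $r\lesssim\eta\rho t$ found in Section~\ref{sec:spike}.

Fix $k$ and omit the index $k$ in $t,\ell,J,a,z,h,m,K,\rho,r,\kappa,\tau$. An index $i$ below numbers the spikes of the $k$-th strip; where several strips occur, we write $k,i$ in place of $i$. Since $t\le\frac1{32}$ we have $K\ge256$, so $\rho\le t/64$. Using $\eta tK\ge8$,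
\begin{equation}\label{eq:kappa}
\frac{r^2}4\le 2\rho r\le\frac{\eta tK\rho r}4=\kappa\le\rho^2\le\frac{t^2}{4096} .
\end{equation}
For $i\in\mathbb Z$ let
\[
p_i=(ir,s_i),\qquad s_i=a+\rho+2\rho\,(i\bmod 2K),\qquad i\bmod 2K\in\{0,\dots,2K-1\}.
\]
\begin{itemize}
\item The open discs $B(p_i,\rho)$ lie in $\mathbb R\times J$, because $a+2\rho\cdot2K=a+\ell$.
\item They are pairwise disjoint. If $i,j$ have different residues modulo $2K$, then $|s_i-s_j|\ge2\rho$; if $i\ne j$ have the same residue, then $|ir-jr|\ge2Kr=2\rho$.
\end{itemize}

We choose the height $H_i$ of the spike over $p_i$ so that its tip lies on the cylinder of radius $\tau$ about the axis. With $m_i:=m(s_i)$, the tip is at depth $m_i-H_i$ below the axis, and by \eqref{eq:m} the condition is $(m_i-H_i)^2=m_i^2-\kappa$. We take the smaller solution: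
\begin{equation}\label{eq:H}
2m_iH_i-H_i^2=\kappa,\qquad H_i=m_i-\sqrt{m_i^2-\kappa}=\frac{\kappa}{m_i+\sqrt{m_i^2-\kappa}} .
\end{equation}
Since $\frac34t\le m_i\le t$, this gives
\begin{equation}\label{eq:Hbounds}
\frac{\eta\rho^2}8=\frac\kappa{2t}\le H_i\le\frac\kappa{m_i}\le\frac{4\kappa}{3t}=\frac{\eta\rho^2}3\le\frac t8 .
\end{equation}
The radius $\sigma_i$ of the base is then determined by the shape of the spikes in Section~\ref{sec:spike}: we put
\begin{equation}\label{eq:rho}
\sigma_i:=\sqrt{2H_i/\eta},\qquad\text{so that}\qquad\frac\rho2\le\sigma_i\le\rho,\qquad H_i=\frac\eta2\sigma_i^2 .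
\end{equation}

\subsection{The function \texorpdfstring{$g$}{g}}

Let $Z\subset\mathbb R^2$ be the complement of the union of all open discs $B(p_{k,i},\sigma_{k,i})$, $k\ge1$, $i\in\mathbb Z$, and define
\[
b=\frac\eta2\,d_Z^2,\qquad g(x,s)=c(s)+b(x,s).
\]
The discs are pairwise disjoint: for equal $k$ this was shown above, and for different $k$ the intervals $J_k$ are disjoint. A boundary point of one of the discs lies in no other open disc of the family, since otherwise the two discs would meet; so it belongs to $Z$. Therefore $d_Z(p)=\sigma_{k,i}-|p-p_{k,i}|$ on $B(p_{k,i},\sigma_{k,i})$, and there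
\begin{equation}\label{eq:b}
b(p)=\frac\eta2\bigl(\sigma_{k,i}-|p-p_{k,i}|\bigr)^2,\qquad b(p_{k,i})=H_{k,i} ,
\end{equation}
while $b=0$ exactly on $Z$.

\begin{lemma}\label{lem:DC}
The function $\frac\eta2|p|^2-b$ is convex on $\mathbb R^2$, so $g$ is DC, and $\operatorname{Lip}(g)\le\eta$.
\end{lemma}

\begin{proof}
By \eqref{eq:sq} for the closed set $Z$, $\frac\eta2|p|^2-b(p)=\frac\eta2\bigl(|p|^2-d_Z(p)^2\bigr)$ is convex, and
\[
g=\bigl(c+\tfrac\eta2|p|^2\bigr)-\bigl(\tfrac\eta2|p|^2-b\bigr).
\]
Since $d_Z$ is $1$-Lipschitz and $d_Z\le\sup_k\rho_k\le\frac1{64}$, the function $b=\frac\eta2d_Z^2$ has Lipschitz constant at most $\eta/64$. With \eqref{eq:lipc}, $\operatorname{Lip}(g)\le\eta\bigl(\frac1{\sqrt3}+\frac1{64}\bigr)<\eta$.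
\end{proof}

This proves part (a) of Theorem~\ref{thm:main} for $d=3$.

\section{The distance along the axes}\label{sec:key}

Let $F$ be the graph of $g$. We now show that, from the axis of the $k$-th strip, only the tips of the spikes on that strip matter.

\begin{proposition}\label{prop:key}
For every $k\ge1$ and $x\in\mathbb R$, with $A^k_x:=(x,z_k,h_k)$,
\begin{equation}\label{eq:key}
d_F(A^k_x)=\sqrt{\tau_k^2+\operatorname{dist}(x,r_k\mathbb Z)^2} .
\end{equation}
\end{proposition}

\begin{proof}
Omit $k$ where possible and let $\delta=\operatorname{dist}(x,r\mathbb Z)\le r/2$. For $p=(q,s)$ the squared distance from $A_x$ to $(p,g(p))$ is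
\[
N(p)=(x-q)^2+(s-z)^2+\bigl(h-c(s)-b(p)\bigr)^2 .
\]

\emph{Upper bound.} By \eqref{eq:m}, \eqref{eq:b} and \eqref{eq:H},
\[
N(p_i)=(x-ir)^2+(s_i-z)^2+(m_i-H_i)^2=(x-ir)^2+t^2-\kappa=(x-ir)^2+\tau^2 .
\]
Choosing $i$ with $|x-ir|=\delta$ we get $d_F(A_x)^2\le\tau^2+\delta^2$.

\emph{Lower bound.} We show $N(p)\ge\tau^2+\delta^2$ for every $p=(q,s)\in\mathbb R^2$. By \eqref{eq:kappa},
\begin{equation}\label{eq:t2}
t^2=\tau^2+\kappa\ge\tau^2+\tfrac14r^2\ge\tau^2+\delta^2 ,
\end{equation}
so it suffices that $N(p)\ge t^2$ whenever $p$ is not in a disc $B(p_{k,i},\sigma_{k,i})$ of the $k$-th strip.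

(a) If $b(p)=0$, then $N(p)\ge t^2$ by Lemma~\ref{lem:outside}.

(b) If $p$ lies in a disc $B(p_{j,i},\sigma_{j,i})$ with $j\ne k$, then $s\in J_j$, so $|s-z|\ge t$ by Lemma~\ref{lem:outside}, and $N(p)\ge t^2$.

(c) There remains the case $p=p_i+v$ with $v=(v_1,v_2)$ and $|v|<\sigma_i$. Here a competitor near a tip can be closer in the $x$-direction, and we must check that the loss of height outweighs this gain, as in Section~\ref{sec:spike}. Two features are new: the depth $m(s)$ varies over the disc, and we compare with $\delta$ instead of $|x-ir|$, since another tip may be closer. Write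
\[
\xi=x-ir,\qquad m=m(s),\qquad H=H_i,\qquad \beta=b(p)=\tfrac\eta2(\sigma_i-|v|)^2\le H .
\]
As $s\in J$, we have $(s-z)^2+m^2=t^2$, so $N(p)=(\xi-v_1)^2+t^2-2m\beta+\beta^2$ and
\begin{equation}\label{eq:balance}
N(p)-\tau^2-\delta^2=\bigl[\kappa-2m\beta+\beta^2\bigr]-\bigl[\delta^2-(\xi-v_1)^2\bigr] .
\end{equation}

\emph{The loss of height.} Inserting $\kappa=2m_iH-H^2$ from \eqref{eq:H} gives
\[
\kappa-2m\beta+\beta^2=(H-\beta)(2m-H-\beta)+2(m_i-m)H .
\]
We have
\begin{itemize}
\item $H-\beta=\frac\eta2|v|(2\sigma_i-|v|)\ge\frac\eta2\sigma_i|v|=H|v|/\sigma_i$;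
\item $2m-H-\beta\ge\frac32t-\frac14t\ge t$, by \eqref{eq:m} and \eqref{eq:Hbounds};
\item $|m_i-m|=|c(s)-c(s_i)|\le|v|$, by \eqref{eq:lipc}.
\end{itemize}
Since $\sigma_i\le\rho\le t/64$, $H=\frac\eta2\sigma_i^2$, $\sigma_i\ge\rho/2$, $\rho=Kr$ and $\eta tK\ge8$,
\[
\kappa-2m\beta+\beta^2\ge\frac{H|v|}{\sigma_i}(t-2\sigma_i)\ge\frac{H|v|}{\sigma_i}\cdot\frac t2=\frac{\eta\sigma_it}4|v|\ge\frac{\eta\rho t}8|v|=\frac{\eta tK}8\,r|v|\ge r|v| .
\]

\emph{The horizontal gain.} We claim $\delta^2-(\xi-v_1)^2\le r|v|$. This is clear if $|\xi-v_1|\ge\delta$. Otherwise, since $\delta\le|\xi|$ and $2\delta\le r$,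
\[
\delta^2-(\xi-v_1)^2=\bigl(\delta-|\xi-v_1|\bigr)\bigl(\delta+|\xi-v_1|\bigr)\le\bigl(|\xi|-|\xi-v_1|\bigr)\,2\delta\le|v_1|\,r .
\]
So the right side of \eqref{eq:balance} is nonnegative.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:concl}

\paragraph{The case $d=3$.} Part (a) is Lemma~\ref{lem:DC}. For part (b) let $x_0\in\mathbb R$. Since $0\notin J_k$ for all $k$, we have $b(x_0,0)=0$ and $g(x_0,0)=c(0)=0$, so $(x_0,0,0)\in F$. Suppose that $d_F$ is DC on an open convex neighborhood $U$ of $(x_0,0,0)$. Choose $\theta>0$ such that the closed ball $B$ of radius $2\theta$ about $(x_0,0,0)$ lies in $U$, and let $M$ be the constant of Lemma~\ref{lem:test} for $d_F$ and $B$. Since $z_k,h_k\to0$, for all large $k$ the segment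
\[
T_k=\{A^k_x:|x-x_0|\le\theta\}
\]
lies in $B$, so $V(d_F;T_k)\le M$. On the other hand, $T_k$ corresponds to an interval of length $2\theta$, which contains at least $2\theta/r_k-2$ full periods $[jr_k,(j+1)r_k]$. By \eqref{eq:key}, Lemma~\ref{lem:comb} and the inequality $\tau_k^2+r_k^2/4\le t_k^2$ from \eqref{eq:t2}, each of them contributes at least $2r_k/t_k$. Hence
\[
M\ge V(d_F;T_k)\ge\Bigl(\frac{2\theta}{r_k}-2\Bigr)\frac{2r_k}{t_k}=\frac{4(\theta-r_k)}{t_k}\longrightarrow\infty ,
\]
because $r_k\le\rho_k\le t_k/64\to0$. This is a contradiction. Thus $d_F$ is not DC on $U$, and in particular it is not DC on $\mathbb R^3$.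

\paragraph{The case $d>3$.} Put $\tilde g(x_1,\dots,x_{d-1})=g(x_1,x_2)$. Part (a) is inherited from $g$. Let $\tilde F$ be the graph of $\tilde g$. The remaining coordinates $x_3,\dots,x_{d-1}$ of a point can be matched at no cost, so
\[
d_{\tilde F}(x_1,\dots,x_d)=d_F(x_1,x_2,x_d).
\]
If $d_{\tilde F}$ were DC on $\mathbb R^d$, its restriction to the subspace $x_3=\dots=x_{d-1}=0$ would be DC, that is, $d_F$ would be DC on $\mathbb R^3$, which is false. \qed

\section{Sharpness and consequences}\label{sec:compl}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]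
We take $z_k,h_k,r_k,\tau_k,t_k$ from the construction, so $S_k=\{A^k_x:0\le x\le L\}$. By \eqref{eq:key} and \eqref{eq:t2}, $\tau_k\le d_F\le\sqrt{\tau_k^2+r_k^2/4}\le t_k$ on $S_k$. The interval $[0,L]$ contains at least $L/r_k-1$ full periods, each contributing at least $2r_k/t_k$ to $V(d_F;S_k)$, which gives the lower bound; the upper bound is part (i). By \eqref{eq:kappa} and the definition of $\kappa_k$,
\[
1-\frac{\tau_k^2}{t_k^2}=\frac{\kappa_k}{t_k^2}=\frac{\eta\rho_k^2}{4t_k}\le t_k\longrightarrow0,
\]
so $\tau_k/t_k\to1$. Finally
\[
\frac{\tau_k}{t_k}\Bigl(1-\frac{r_k}L\Bigr)\le V(d_F;S_k)\Big/\frac{2L}{\tau_k}\le1+\frac{\tau_k}L ,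
\]
and both bounds tend to $1$.
\end{proof}

Two consequences follow by combining Theorem~\ref{thm:main} with the positive results of \cite{PZ} quoted in Section~1.

\begin{corollary}
Let $d\ge2$. The statement ``$d_F$ is DC for the graph $F$ of every DC function $g:\mathbb R^{d-1}\to\mathbb R$'' holds if and only if $d=2$.
\end{corollary}

\begin{proof}
For $d=2$ it is proved in \cite{PZ}; for $d\ge3$ it fails by Theorem~\ref{thm:main}.
\end{proof}

\begin{corollary}
Let $d\ge3$ and let $g=c+b$ be as in Theorem~\ref{thm:main}, with $c,b$ regarded as functions on $\mathbb R^{d-1}$. The graphs of $c$ and of $b$ have DC distance functions, but the graph of $c+b$ does not.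
\end{corollary}

\begin{proof}
By \cite{PZ}, graphs of semiconcave functions have DC distance functions. This applies to $b$, since $\frac\eta2|p|^2-b$ is convex on $\mathbb R^{d-1}$, being the sum of $\frac\eta2(x^2+s^2)-b$ and a convex quadratic function. It also applies to the concave function $-c$. The reflection $y\mapsto-y$ maps the graph of $-c$ to the graph of $c$ and preserves the DC property of the distance function. The statement about $c+b$ is Theorem~\ref{thm:main}(b).
\end{proof}

So the class of DC functions whose graphs have DC distance functions is not closed under addition, even if one summand is convex and depends on one variable only and the other is semiconcave with an arbitrarily small constant.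

\begin{thebibliography}{9}
\bibitem{PZ}
Du\v{s}an Pokorn\'y, Lud\v{e}k Zaj\'i\v{c}ek,
\emph{On sets in ${\mathbb R}^d$ with DC distance function},
arXiv:1904.12223 (2019).
\end{thebibliography}

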